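\title{Two applications of $\mathrm{List}_{2^{\mathbb N}}$ do not solve unique choice on Baire space}

\begin{abstract}
The problem $\mathrm{List}$ asks for an enumeration of a countable closed subset of Cantor space that is given by negative information. By a result of Kihara, Marcone and Pauly, three successive applications of $\mathrm{List}$ are Weihrauch equivalent to unique choice $\mathrm{UC}$ on Baire space. We show that two applications are strictly weaker than $\mathrm{UC}$. More precisely, a single-valued problem with values in Baire space reduces to $\mathrm{List}\star g$ if and only if it reduces to $\lim\star g$, and it reduces to $\mathrm{List}\star\mathrm{List}\star g$ if and only if it reduces to $\lim\star\lim\star g$, for every problem $g$. The proof is a forcing argument whose conditions are finite tuples of points of the closed set; compactness of Cantor space keeps the search for such a condition within two Turing jumps.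
\end{abstract}

\section{Introduction}

Let $2^{\mathbb N}$ be Cantor space and $\mathbb N^{\mathbb N}$ Baire space. A closed subset of either space is given to us as the set of infinite paths through a tree. This is negative information: a point outside the set is eventually seen to be outside, but no finite part of the tree confirms that a point is inside. We compare two problems about such sets.
\begin{itemize}
\item $\mathrm{UC}=\mathrm{UC}_{\mathbb N^{\mathbb N}}$, \emph{unique choice on Baire space}: given a closed subset of $\mathbb N^{\mathbb N}$ with exactly one element, output that element.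
\item $\mathrm{List}=\mathrm{List}_{2^{\mathbb N}}$: given a countable closed set $A\subseteq 2^{\mathbb N}$, output a \emph{list} of $A$, that is, a sequence $L=(b_i,x_i)_{i\in\mathbb N}$ with $b_i\in\{0,1\}$, $x_i\in 2^{\mathbb N}$ and $A=\{x_i: b_i=1\}$.
\end{itemize}
The flags $b_i$ allow $A$ to be finite or empty, so every countable closed set has a list. The comparison is by Weihrauch reducibility: $f\le_{\mathrm W}g$ means that $f$ is solved by one call to $g$ with uniform computable processing before and after, and $f\star g$ is the strongest problem solved by one call to $g$ followed by one call to $f$. Section~\ref{sec:background} gives the definitions. Kihara, Marcone and Pauly proved that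
\begin{equation}\label{eq:kmp}
\mathrm{List}<_{\mathrm W}\mathrm{List}\star\mathrm{List}\star\mathrm{List}\equiv_{\mathrm W}\mathrm{UC}.
\end{equation}
One application of $\mathrm{List}$ is too weak and three suffice, which leads to the following question, posed by Pauly~\cite{Pauly}:
\begin{quote}
\emph{Does $\mathrm{List}\star\mathrm{List}\equiv_{\mathrm W}\mathrm{UC}$ hold?}
\end{quote}
The answer is no.

\begin{theorem}\label{thm:main}
$\mathrm{UC}\not\le_{\mathrm W}\mathrm{List}\star\mathrm{List}$. Hence $\mathrm{List}\star\mathrm{List}<_{\mathrm W}\mathrm{UC}\equiv_{\mathrm W}\mathrm{List}\star\mathrm{List}\star\mathrm{List}$.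
\end{theorem}

We obtain this from an exact description of what the last one or two applications of $\mathrm{List}$ contribute to a single-valued problem. Let $\lim$ map a convergent sequence in $\mathbb N^{\mathbb N}$ to its limit; it is equivalent to the Turing jump $p\mapsto p'$.

\begin{theorem}\label{thm:collapse}
Let $X$ be a represented space, let $f:\subseteq X\to\mathbb N^{\mathbb N}$ be single-valued, and let $g$ be any problem. Then
\begin{itemize}
\item[(1)] $f\le_{\mathrm W}\mathrm{List}\star g$ if and only if $f\le_{\mathrm W}\lim\star g$;
\item[(2)] $f\le_{\mathrm W}\mathrm{List}\star\mathrm{List}\star g$ if and only if $f\le_{\mathrm W}\lim\star\lim\star g$.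
\end{itemize}
\end{theorem}

Write $\lim^{\star n}$ for the $n$-fold product, with $\lim^{\star 0}=\mathrm{id}$, and $\mathrm C_{\mathbb N}$ for the problem of finding an element of a nonempty subset of $\mathbb N$ from an enumeration of its complement.

\begin{corollary}\label{cor:main}
\begin{itemize}
\item[(a)] Among the single-valued problems with values in $\mathbb N^{\mathbb N}$ that reduce to $\mathrm{List}$, to $\mathrm{List}\star\mathrm{List}$, and to $\mathrm{List}\star\mathrm{List}\star\mathrm{List}$, there is in each case a strongest one, and it is equivalent to $\lim$, to $\lim\star\lim$, and to $\mathrm{UC}$, respectively. In particular, $\mathrm{List}<_{\mathrm W}\mathrm{List}\star\mathrm{List}<_{\mathrm W}\mathrm{UC}$.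
\item[(b)] $\mathrm{UC}\not\le_{\mathrm W}\mathrm{List}\star\mathrm{List}\star\lim^{\star n}$ for every $n$.
\item[(c)] $\mathrm{UC}\equiv_{\mathrm W}\mathrm C_{\mathbb N}\star\lim\star\mathrm{List}$, although $\mathrm{UC}\not\le_{\mathrm W}\lim\star\mathrm{List}$.
\end{itemize}
\end{corollary}

\subsection*{Which answer would one guess?}
The simplest cases separate the two spaces. The unique path through a binary tree is computable from the tree: at each node, wait until one of the two subtrees above it dies out. In Baire space a node has infinitely many successors, and the unique path through a computable tree can compute $\emptyset^{(k)}$ for any given $k$ (Lemma~\ref{lem:singleton}). The problem $\mathrm{List}$ lives on the compact space, but it can absorb this complexity: the unique path $x$ through a tree $T\subseteq\mathbb N^{<\omega}$ can be coded as one element of a countable closed set $A_T\subseteq2^{\mathbb N}$, among countably many eventually zero decoys (Lemma~\ref{lem:hide}). After a single application of $\mathrm{List}$ we therefore hold a list in which a code of $x$ occurs, and the only thing missing is a natural number, its index. The solutions of $\mathrm{List}$ are not bounded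 by any finite number of jumps, so it is tempting to guess that a second application of so strong a problem finds this index.

Theorem~\ref{thm:collapse} explains why it does not. The strength of $\mathrm{List}$ is spread over outputs that we do not control. If the final answer must be the same for all lists, then the last application is worth one jump and the last two are worth two jumps. Recognizing the right index is a $\Pi^0_2$ question about the list, and it takes two further steps \emph{after} the list has been produced, as in part (c) of the corollary. The order of the factors matters: since $\mathrm C_{\mathbb N}\le_{\mathrm W}\lim$, part (c) gives $\mathrm{UC}\le_{\mathrm W}\lim\star\lim\star\mathrm{List}$, while by (b) no number of limits taken \emph{before} two applications of $\mathrm{List}$ helps.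

\subsection*{Outline of the proof}
Section~\ref{sec:power} contains the positive results and the examples just described. Section~\ref{sec:one} treats one application of $\mathrm{List}$: a digit of the answer is determined by a finite piece of a list, and one jump decides which finite pieces can occur. This proves Theorem~\ref{thm:collapse}(1) and reduces (2) to the product $\lim\star\mathrm{List}\star g$, where a digit of the answer is a \emph{limit} along the finite pieces of a list. Finite pieces no longer determine such a limit (Example~\ref{ex:finite}). Section~\ref{sec:limit}, the core of the paper, shows that finitely many complete entries of a list do determine it, and that suitable entries form a closed subset of a compact space, so that two jumps decide whether they exist. Section~\ref{sec:proofs} assembles the proofs, and Section~\ref{sec:hyp} shows what fails when a hypothesis is dropped. From \eqref{eq:kmp} we use only the reduction $\mathrm{List}\star\mathrm{List}\star\mathrm{List}\le_{\mathrm W}\mathrm{UC}$.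

\section{Background}\label{sec:background}

\subsection*{Problems and reductions}
A \emph{represented space} is a set $X$ with a partial surjection $\delta_X:\subseteq\mathbb N^{\mathbb N}\to X$; if $\delta_X(p)=x$, then $p$ is a \emph{name} of $x$. Each point of $\mathbb N^{\mathbb N}$ or $2^{\mathbb N}$ is its own and only name. A \emph{problem} $f:\subseteq X\rightrightarrows Y$ assigns to each \emph{instance} $x\in\operatorname{dom}f$ a nonempty set $f(x)\subseteq Y$ of \emph{solutions}. It is \emph{single-valued} if each $f(x)$ has one element, which we then also denote by $f(x)$. A \emph{realizer} of $f$ is a partial map $F$ on $\mathbb N^{\mathbb N}$ such that $F(p)$ is defined and names an element of $f(x)$ whenever $p$ names $x\in\operatorname{dom}f$.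

A partial map $\Phi$ on $\mathbb N^{\mathbb N}$ is \emph{computable} if some oracle machine, with oracle $p\in\operatorname{dom}\Phi$ and input $j$, outputs $\Phi(p)(j)$. Several arguments are coded into one by interleaving; thus $\langle p,q\rangle(2m)=p(m)$ and $\langle p,q\rangle(2m+1)=q(m)$. The same brackets denote a computable bijection $\mathbb N^2\to\mathbb N$. ``Uniformly'' always means that one machine works for all arguments under consideration.

We write $f\le_{\mathrm W}g$ \emph{via} $(H,K)$ if $H,K$ are computable partial maps such that $p\mapsto H(p,G(K(p)))$ is a realizer of $f$ for every realizer $G$ of $g$. The induced equivalence and strict order are $\equiv_{\mathrm W}$ and $<_{\mathrm W}$. The quantifier over realizers can be replaced by a quantifier over names.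

\begin{lemma}\label{lem:pointwise}
$f\le_{\mathrm W}g$ via $(H,K)$ if and only if for every name $p$ of an instance $x$ of $f$, the value $K(p)$ names an instance of $g$, and $H(p,w)$ names an element of $f(x)$ for every name $w$ of a solution of that instance.
\end{lemma}

\begin{proof}
The condition on names implies the condition on realizers, since $G(K(p))$ is one such $w$. Conversely, by the axiom of choice $g$ has a realizer $G$ defined exactly on the names of instances of $g$. Since $G(K(p))$ must be defined, $K(p)$ names an instance. Changing the value of $G$ at $K(p)$ to $w$ gives another realizer, so $H(p,w)$ names an element of $f(x)$.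
\end{proof}

\subsection*{The compositional product}
For $g_0:\subseteq U\rightrightarrows Y$ and $f_0:\subseteq Y\rightrightarrows Z$, the composition $f_0\circ g_0$ has as instances the $u\in\operatorname{dom}g_0$ with $g_0(u)\subseteq\operatorname{dom}f_0$, and $(f_0\circ g_0)(u)=\bigcup_{y\in g_0(u)}f_0(y)$. The product $f\star g$ is the largest Weihrauch degree of a composition $f_0\circ g_0$ with $f_0\le_{\mathrm W}f$ and $g_0\le_{\mathrm W}g$. This maximum exists, $\star$ is monotone in both arguments and associative (Brattka and Pauly), and $f\star\mathrm{id}\equiv_{\mathrm W}f\equiv_{\mathrm W}\mathrm{id}\star f$ for the identity $\mathrm{id}$ on $\mathbb N^{\mathbb N}$. We write $f\star g$ also for any fixed problem of this degree. A problem $h$ with a computable instance satisfies $\mathrm{id}\le_{\mathrm W}h$ (call $h$ on that instance and ignore the answer). In particular $\mathrm{id}\le_{\mathrm W}\mathrm{List}$, so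
\begin{equation}\label{eq:chain}
\mathrm{List}\le_{\mathrm W}\mathrm{List}\star\mathrm{List}\le_{\mathrm W}\mathrm{List}\star\mathrm{List}\star\mathrm{List}.
\end{equation}

A maximum over all compositions is awkward to argue with, so we unfold it. Say that $f$ is \emph{solved by successive calls to $h_1,\dots,h_k$} if there are computable partial maps $\kappa_1,\dots,\kappa_k,\eta$ such that for every name $p$ of an instance $x$ of $f$: $\kappa_1(p)$ names an instance of $h_1$; for every name $w_1$ of a solution of it, $\kappa_2(p,w_1)$ names an instance of $h_2$; and so on; and for every name $w_k$ of a solution of the instance of $h_k$ named by $\kappa_k(p,w_1,\dots,w_{k-1})$, the value $\eta(p,w_1,\dots,w_k)$ names an element of $f(x)$.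

\begin{lemma}[Unfolding]\label{lem:unfold}
Let $k\ge1$. Then $f\le_{\mathrm W}h_k\star\dots\star h_1$ if and only if $f$ is solved by successive calls to $h_1,\dots,h_k$.
\end{lemma}

\begin{proof}
($\Rightarrow$) Induction on $k$; the case $k=1$ is Lemma~\ref{lem:pointwise}. Let $k\ge2$. By definition of $\star$ there are $f_0,g_0$ with $f\le_{\mathrm W}f_0\circ g_0$ via some $(H,K)$, $f_0\le_{\mathrm W}h_k$ via some $(H_0,K_0)$, and $g_0\le_{\mathrm W}h_{k-1}\star\dots\star h_1$. By induction $g_0$ is solved by successive calls to $h_1,\dots,h_{k-1}$, with maps $\kappa_1',\dots,\kappa_{k-1}',\eta'$. Let $p$ name $x\in\operatorname{dom}f$. By Lemma~\ref{lem:pointwise}, $K(p)$ names some $u\in\operatorname{dom}(f_0\circ g_0)$. For $i<k$ put $\kappa_i(p,w_1,\dots,w_{i-1})=\kappa_i'(K(p),w_1,\dots,w_{i-1})$. After these $k-1$ calls, $q=\eta'(K(p),w_1,\dots,w_{k-1})$ names some $y\in g_0(u)\subseteq\operatorname{dom}f_0$. Put $\kappa_k(p,w_1,\dots,w_{k-1})=K_0(q)$, which names an instance of $h_k$. For a name $w_k$ of a solution, $H_0(q,w_k)$ names an element of $f_0(y)\subseteq(f_0\circ g_0)(u)$, so $\eta(p,w_1,\dots,w_k)=H(p,H_0(q,w_k))$ names an element of $f(x)$.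

($\Leftarrow$) Call $\langle p,w_1,\dots,w_i\rangle$ a \emph{run of length $i$} if $p$ names an instance of $f$ and each $w_l$ names a solution of the instance named by $\kappa_l(p,w_1,\dots,w_{l-1})$. Let $g_i$ map a run of length $i-1$ to the set of runs of length $i$ that continue it. Then $g_i\le_{\mathrm W}h_i$: apply $\kappa_i$ and append the answer. By induction on $i$ and the definition of $\star$, we get $g_i\circ\dots\circ g_1\le_{\mathrm W}h_i\star\dots\star h_1$. Finally $f\le_{\mathrm W}g_k\circ\dots\circ g_1$: pass $p$ on unchanged and apply $\eta$ to the run that is returned.
\end{proof}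

\subsection*{Jumps and limits}
The \emph{jump} $p'\in2^{\mathbb N}$ of $p\in\mathbb N^{\mathbb N}$ is given by $p'(e)=1$ if and only if the $e$-th machine with oracle $p$ halts on input $e$. Let $p^{(n)}$ be the $n$-th iterate and $J_n(p)=p^{(n)}$. A relation is $\Sigma^0_1$ \emph{in} $p$ if a machine with oracle $p$ halts exactly on its members. We use three textbook facts.
\begin{itemize}
\item[(J1)] Relations that are $\Sigma^0_1$ in $p$ are decidable from $p'$, uniformly, and $p$ is uniformly computable from $p'$.
\item[(J2)] If $y$ is uniformly computable from $z$, then $y'$ is uniformly computable from $z'$. (The set $y'$ is $\Sigma^0_1$ in $z$; apply (J1).)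
\item[(J3)] $p'$ is not computable from $p$, and $\emptyset^{(k)}$ is a $\Sigma^0_k$ set for $k\ge1$.
\end{itemize}
A sequence $p\in\mathbb N^{\mathbb N}$ \emph{enumerates} the set $U=\{n:n+1\in\operatorname{range}(p)\}$. Let $\mathrm{EC}$ map an enumeration of $U$ to the characteristic function $\chi_U$. An instance of $\mathrm C_{\mathbb N}$ is given by an enumeration of some $U\ne\mathbb N$, and its solutions are the elements of $\mathbb N\setminus U$. An instance of $\lim$ is a sequence $(q_s)_s$ in $\mathbb N^{\mathbb N}$ such that $q_s(j)$ is eventually constant for each $j$.

\begin{lemma}\label{lem:jump}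
$\mathrm C_{\mathbb N}\le_{\mathrm W}\mathrm{EC}\equiv_{\mathrm W}\lim\equiv_{\mathrm W}J_1$, and $J_n\equiv_{\mathrm W}\lim^{\star n}$ for all $n$. If $f\le_{\mathrm W}\lim^{\star n}$, then a name of a solution of $x$ is computable from $p^{(n)}$, uniformly in the name $p$ of the instance $x$.
\end{lemma}

\begin{proof}
From $\chi_U$ one finds the least $n\notin U$, so $\mathrm C_{\mathbb N}\le_{\mathrm W}\mathrm{EC}$. We have $J_1\le_{\mathrm W}\mathrm{EC}$ because $p$ computes an enumeration of $p'$, and $\mathrm{EC}\le_{\mathrm W}\lim$ because $\chi_U$ is the limit of the characteristic functions of the finite stages of the enumeration. For $\lim\le_{\mathrm W}J_1$, find digit $j$ of the limit by searching for an $s$ such that no $s'\ge s$ has $q_{s'}(j)\ne q_s(j)$; by (J1) the jump of the sequence decides this.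

Next, $J_n=J_1\circ\dots\circ J_1\le_{\mathrm W}\lim^{\star n}$. Let $f\le_{\mathrm W}\lim^{\star n}\equiv_{\mathrm W}J_1^{\star n}$ with $n\ge1$ (the case $n=0$ is immediate) and unfold. The $i$-th answer is $w_i=\kappa_i(p,w_1,\dots,w_{i-1})'$. By induction on $i$, using (J1) and (J2), $\langle p,w_1,\dots,w_i\rangle$ is uniformly computable from $p^{(i)}$. Hence $\eta(p,w_1,\dots,w_n)$ is uniformly computable from $p^{(n)}$. This is the last claim; it gives $f\le_{\mathrm W}J_n$, and taking $f=\lim^{\star n}$ completes the proof.
\end{proof}

\subsection*{Closed sets}
For a finite word $\sigma$ we write $\sigma\sqsubseteq z$ if $\sigma$ is a prefix of $z$, and $[\sigma]$ for the set of infinite sequences with prefix $\sigma$; the prefix of $z$ of length $n$ is $z{\upharpoonright}n$. A \emph{tree} is a set $T$ of words closed under prefixes, and $[T]$ is the set of $z$ with $z{\upharpoonright}n\in T$ for all $n$. A name of a closed set $A\subseteq\mathbb N^{\mathbb N}$ (or $A\subseteq2^{\mathbb N}$) is the characteristic function of a tree $T\subseteq\mathbb N^{<\omega}$ (or $T\subseteq\{0,1\}^{<\omega}$) with $[T]=A$. To compute such a name it suffices to enumerate words whose cylinders $[\sigma]$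 cover exactly the complement of $A$: take for $T$ the set of all $\tau$ such that no word enumerated in the first $|\tau|$ steps is a prefix of $\tau$. In Cantor space, K\H{o}nig's lemma adds the following.
\begin{itemize}
\item[(K)] For $T\subseteq\{0,1\}^{<\omega}$, we have $[T]\cap[\tau]=\emptyset$ if and only if for some $n\ge|\tau|$ no word of length $n$ in $T$ extends $\tau$. So this relation is $\Sigma^0_1$ in $T$, uniformly.
\end{itemize}

\section{What a list contains}\label{sec:power}

We begin with the information that can be read off uniformly from every list.

\begin{lemma}\label{lem:limlist}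
$\lim\le_{\mathrm W}\mathrm{List}$.
\end{lemma}

\begin{proof}
We show $\mathrm{EC}\le_{\mathrm W}\mathrm{List}$. Given an enumeration of $U$, let $A=\{0^\omega\}\cup\{0^n10^\omega:n\notin U\}$. Its complement is covered by the cylinders $[0^n10^m1]$ for all $n,m$ and $[0^n1]$ for $n\in U$, so we can compute a name of $A$. In any list of $A$, we have $n\notin U$ if and only if some $i$ has $b_i=1$ and $0^n1\sqsubseteq x_i$. So the list enumerates the complement of $U$, and with the given enumeration of $U$ we compute $\chi_U$.
\end{proof}

Next we measure $\mathrm{UC}$. A point of Baire space can store witnesses for existential statements. A stored witness can be checked, and demanding the \emph{least} witness makes the point unique. Iterating this climbs the arithmetical hierarchy.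

\begin{lemma}\label{lem:singleton}
For every $k\ge1$ and every $\Sigma^0_k$ set $C\subseteq\mathbb N$ there is a computable tree $T\subseteq\mathbb N^{<\omega}$ with exactly one path $y$, and $C$ is computable from $y$.
\end{lemma}

\begin{proof}
For a decidable relation $R\subseteq\mathbb N^2$ define $u_1,u_2,\ldots\in\mathbb N^{\mathbb N}$ by
\[
u_1(m)=1+\min\{c:R(m,c)\},\qquad u_{i+1}(m)=1+\min\{b:u_i(\langle m,b\rangle)=0\},
\]
where the value is $0$ if the set under the minimum is empty. Let $U_i=\{m:u_i(m)>0\}$. Then $U_1=\{m:\exists c\,R(m,c)\}$ and $U_{i+1}=\{m:\exists b\ \langle m,b\rangle\notin U_i\}$. Every $\Sigma^0_k$ set is $U_k$ for a suitable $R$. For $k=1$ this is the definition of $\Sigma^0_1$. A $\Sigma^0_{k+1}$ set has the form $\{m:\exists b\ \langle m,b\rangle\notin C'\}$ with $C'$ a $\Sigma^0_k$ set, and if $R$ is chosen with $U_k=C'$, then it equals $U_{k+1}$. Fix $R$ with $U_k=C$.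

Consider the following conditions on $(v_1,\dots,v_k)\in(\mathbb N^{\mathbb N})^k$, for all $m$ and all $1\le i<k$.
\begin{itemize}
\item If $v_1(m)=0$, then $\neg R(m,c)$ for all $c$. If $v_1(m)=1+c$, then $R(m,c)$, and $\neg R(m,c')$ for $c'<c$.
\item If $v_{i+1}(m)=0$, then $v_i(\langle m,b\rangle)>0$ for all $b$. If $v_{i+1}(m)=1+b$, then $v_i(\langle m,b\rangle)=0$, and $v_i(\langle m,b'\rangle)>0$ for $b'<b$.
\end{itemize}
The first group says exactly that $v_1=u_1$, and once $v_i=u_i$, the second group for $i$ says exactly that $v_{i+1}=u_{i+1}$. So $y=\langle u_1,\dots,u_k\rangle$ codes the unique solution. A violation of a condition involves finitely many values of the $v_i$ and of $R$, so we can enumerate all words that exhibit a violation; their cylinders cover exactly the complement of $\{y\}$. This gives the computable tree, and $m\in C$ if and only if $u_k(m)>0$.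
\end{proof}

\begin{corollary}\label{cor:uclim}
$\mathrm{UC}\not\le_{\mathrm W}\lim^{\star n}$ for every $n$.
\end{corollary}

\begin{proof}
Take $T$ and $y$ from Lemma~\ref{lem:singleton} for $C=\emptyset^{(n+1)}$. If $\mathrm{UC}\le_{\mathrm W}\lim^{\star n}$, then $y$ is computable from $T^{(n)}$ by Lemma~\ref{lem:jump}, hence from $\emptyset^{(n)}$, as $T$ is computable. Then $\emptyset^{(n+1)}$ is computable from $\emptyset^{(n)}$, contradicting (J3).
\end{proof}

Now we move instances of $\mathrm{UC}$ into Cantor space. For $\sigma\in\mathbb N^{<\omega}$ let $e(\sigma)=0^{\sigma(0)}1\,0^{\sigma(1)}1\cdots0^{\sigma(|\sigma|-1)}1$, and for $y\in\mathbb N^{\mathbb N}$ let $e(y)=0^{y(0)}1\,0^{y(1)}1\cdots$. The map $e$ is a bijection from $\mathbb N^{\mathbb N}$ onto the set of binary sequences with infinitely many $1$s, and its inverse is computable. This image is not closed, and the price for closing it is a countable set of additional points.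

\begin{lemma}\label{lem:hide}
From a tree $T\subseteq\mathbb N^{<\omega}$ with exactly one path $x$ one can compute a name of a countable closed set $A_T\subseteq2^{\mathbb N}$ whose only element with infinitely many $1$s is $e(x)$.
\end{lemma}

\begin{proof}
Let $A_T$ be the set of $z\in2^{\mathbb N}$ such that $\sigma\in T$ whenever $e(\sigma)\sqsubseteq z$. Its complement is the union of the cylinders $[e(\sigma)]$ with $\sigma\notin T$, which $T$ enumerates. Since $e(\sigma)\sqsubseteq e(y)$ if and only if $\sigma\sqsubseteq y$, we have $e(y)\in A_T$ if and only if $y\in[T]$, that is, $y=x$. All other elements of $A_T$ have finitely many $1$s, and there are only countably many such sequences.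
\end{proof}

\begin{proposition}\label{prop:upper}
$\mathrm{UC}\le_{\mathrm W}\mathrm C_{\mathbb N}\star\lim\star\mathrm{List}$.
\end{proposition}

\begin{proof}
We solve $\mathrm{UC}$ by successive calls to $\mathrm{List}$, $\mathrm{EC}$ and $\mathrm C_{\mathbb N}$, and apply Lemmas~\ref{lem:unfold} and~\ref{lem:jump}. Given $T$ with unique path $x$, obtain a list $(b_i,x_i)_i$ of $A_T$. The set $Q$ of pairs $(i,k)$ such that $b_i=1$ and $x_i$ has a $1$ at some position $\ge k$ is $\Sigma^0_1$ in the list, so $\mathrm{EC}$ yields $\chi_Q$. Let $I$ be the set of $i$ with $(i,k)\in Q$ for all $k$. It is nonempty because $e(x)$ is listed, and $\chi_Q$ enumerates its complement, so $\mathrm C_{\mathbb N}$ yields some $i\in I$. Then $x_i\in A_T$ has infinitely many $1$s, so $x_i=e(x)$, and we output $e^{-1}(x_i)$.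
\end{proof}

\begin{remark}\label{rem:nonuniform}
Every list of $A_T$ computes $x$, by a machine that has a correct index $i$ built in. With $T$ as in the proof of Corollary~\ref{cor:uclim}, $A_T$ is a computable instance of $\mathrm{List}$ all of whose solutions compute $\emptyset^{(n+1)}$. By Lemma~\ref{lem:jump}, $\mathrm{List}\not\le_{\mathrm W}\lim^{\star n}$ for every $n$. So in the proof of Theorem~\ref{thm:collapse} we cannot simply compute a list from a few jumps of the input; we have to compute the answer without ever seeing a list.
\end{remark}

\section{One application of $\mathrm{List}$}\label{sec:one}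

A halting computation sees only finitely much of a list, so we name these finite pieces. Picture a list as an infinite array whose $i$-th row is $x_i$, with the flag $b_i$ attached. A \emph{fragment of length $n$} is an $n\times n$ corner of such an array with its flags: a tuple $t=(\beta_i,\tau_i)_{i<n}$ with $\beta_i\in\{0,1\}$ and $\tau_i\in\{0,1\}^n$. There are finitely many fragments of each length. For $L=(b_i,x_i)_{i\in\mathbb N}$ and for $m\le n$ put
\[
L[n]=(b_i,x_i{\upharpoonright}n)_{i<n},\qquad t[m]=(\beta_i,\tau_i{\upharpoonright}m)_{i<m}.
\]
We take as the name of $L$ the sequence of (codes of) the fragments $L[0],L[1],\dots$, and we identify $L$ with this name. It is computably intertranslatable with the flags and bits of $L$, so the degree of $\mathrm{List}$ does not depend on this choice. A computation with access to $L$ \emph{uses only $t$}, where $t$ has length $n$, if it queries only positions $m\le n$ of $L$ and receives the answers $t[m]$. Such a computation can be run from $t$ alone, and it is the true computation for every $L$ with $L[n]=t$, because then $L[m]=t[m]$ for $m\le n$. Conversely, a halting computation with access to $L$ uses only $L[n]$ for all large $n$.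

For a closed set $A\subseteq2^{\mathbb N}$, call $t$ \emph{$A$-admissible} if $A\cap[\tau_i]\ne\emptyset$ whenever $\beta_i=1$, and let $\mathrm{Adm}_A$ be the set of $A$-admissible fragments. By (K) its complement is $\Sigma^0_1$ in any name $T$ of $A$, so $\mathrm{Adm}_A$ is uniformly computable from $T'$. Admissibility describes exactly the finite pieces that occur.

\begin{lemma}\label{lem:adm}
Let $A\subseteq2^{\mathbb N}$ be countable and closed. A fragment $t$ of length $n$ is $A$-admissible if and only if $t=L[n]$ for some list $L$ of $A$.
\end{lemma}

\begin{proof}
If $t=L[n]$ and $\beta_i=1$, then $x_i\in A\cap[\tau_i]$. Conversely, for $i<n$ choose $x_i\in[\tau_i]$, with $x_i\in A$ if $\beta_i=1$, and continue $(\beta_i,x_i)_{i<n}$ with any list of $A$.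
\end{proof}

\begin{proposition}\label{prop:one}
Let $D\subseteq\mathbb N^{\mathbb N}$ and $v:D\to\mathbb N^{\mathbb N}$. Suppose that $\alpha,\gamma$ are computable partial maps such that for all $p\in D$, $\alpha(p)$ names a countable closed set $A\subseteq2^{\mathbb N}$ and $\gamma(p,L)=v(p)$ for every list $L$ of $A$. Then $v(p)$ is computable from $p'$, uniformly in $p\in D$.
\end{proposition}

\begin{proof}
On input $j$, search for an $A$-admissible fragment $t$ on which the machine for $\gamma(p,\cdot)(j)$ halts using only $t$, and output the value that it produces. Both conditions on $t$ are decidable from $p'$. The search succeeds, because $A$ has a list $L$ and $L[n]$ qualifies for large $n$. The output is correct, because by Lemma~\ref{lem:adm} the fragment found is $L[n]$ for some list $L$ of $A$, so the output is $\gamma(p,L)(j)=v(p)(j)$.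
\end{proof}

The last sentence is where it matters that $v(p)$ does not depend on the list: different inputs $j$ lead to fragments of different lists, and the digits fit together only because all lists give the same answer.

\section{Limits along a list}\label{sec:limit}

Proposition~\ref{prop:one} will replace the last application of $\mathrm{List}$ by a jump. For two applications we are then left with the following situation: the answer is computed from the jump $\langle p,L\rangle'$ of an arbitrary list $L$ of $A$. Each digit of the answer is the limit of guesses that see larger and larger fragments of $L$. So we study a function $h$ from fragments to $\mathbb N$ and a number $c_0$ such that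
\begin{equation}\label{eq:limit}
\lim_{n\to\infty}h(L[n])=c_0\quad\text{for every list $L$ of $A$},
\end{equation}
and we want to find $c_0$ without knowing a list.

The natural imitation of Proposition~\ref{prop:one} is to search for an admissible fragment $t$, of length $n$ say, and a value $c$ such that $h(s)=c$ for every admissible $s$ of length at least $n$ with $s[n]=t$. Such a $t$ need not exist, already for a convergent sequence with its limit.

\begin{example}\label{ex:finite}
Let $A=\{0^\omega\}\cup\{0^m10^\omega:m\in\mathbb N\}$. For a fragment $t$ of length $n$, let $h(t)=1$ if some entry of $t$ is $(1,0^n)$, and $h(t)=0$ otherwise. Every list $L$ of $A$ has an entry $(b_i,x_i)=(1,0^\omega)$, and then $h(L[n])=1$ for all $n>i$. So \eqref{eq:limit} holds with $c_0=1$.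

No fragment guarantees this value. Let $t$ be admissible of length $n$. Extend each row $0^n$ to $0^n1$, extend each other row by $0$, and add a row with flag $0$. A row of $t$ with flag $1$ other than $0^n$ has the form $0^m10^{n-m-1}$, so the resulting fragment $s$ of length $n+1$ is admissible, $s[n]=t$, and $h(s)=0$. Repeating this step produces a sequence $(b_i,x_i)_i$ whose flagged rows lie in $A$, but which omits $0^\omega$ and is not a list of $A$. A finite word cannot promise that its row will become a given nonisolated point.

A complete row can. Fix the first entry to be $(1,0^\omega)$. Every fragment of length $n\ge1$ whose first entry is $(1,0^n)$ has $h$-value $1$. No other point of $A$ has this effect in the first row: for $x_0=0^m10^\omega$, a fragment of length $m+1$ with first entry $(1,0^m1)$ and all other flags $0$ is admissible and has $h$-value $0$. The set of good first rows is $\{0^\omega\}=\bigcap_n[0^n]$, an intersection of clopen sets, one for each length of fragment.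
\end{example}

The example suggests the right notion of condition and also the reason why it is affordable. A \emph{partial list of $A$ of length $k$} is a tuple $P=(\beta_i,x_i)_{i<k}$ with $\beta_i\in\{0,1\}$ and $x_i\in2^{\mathbb N}$ such that $x_i\in A$ whenever $\beta_i=1$. A fragment $t$ of length $n\ge k$ \emph{agrees} with a tuple $(\beta_i,x_i)_{i<k}$ if its first $k$ entries are $(\beta_i,x_i{\upharpoonright}n)_{i<k}$. We say that $P$ \emph{forces} the value $c$ if $h(t)=c$ for every $A$-admissible fragment $t$ of length at least $k$ that agrees with $P$.

\begin{lemma}\label{lem:force}
Let $A\subseteq2^{\mathbb N}$ be countable and closed, and let $h$ and $c_0$ satisfy \eqref{eq:limit}. Then some partial list of $A$ forces $c_0$, and no partial list of $A$ forces a value $c\ne c_0$.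
\end{lemma}

\begin{proof}
Suppose that $P$, of length $k$, forces $c$. Continue $P$ with any list of $A$ to obtain a list $L$ of $A$. For $n\ge k$ the fragment $L[n]$ is admissible and agrees with $P$, so $h(L[n])=c$. By \eqref{eq:limit}, $c=c_0$.

Now suppose that no partial list forces $c_0$. We build a list $L$ of $A$ with $h(L[n])\ne c_0$ for infinitely many $n$, alternating between spoiling the value and listing the next point of $A$. If $A\ne\emptyset$, let $(a_r)_{r\in\mathbb N}$ enumerate $A$, possibly with repetitions, and let $\epsilon_r=(1,a_r)$; if $A=\emptyset$, let $\epsilon_r=(0,0^\omega)$. Start with the empty partial list $P_0$ of length $k_0=0$. Given $P_r=(\beta_i,x_i)_{i<k_r}$, which does not force $c_0$, pick an admissible fragment $t_r=(\beta_i,\tau_i)_{i<n_r}$ with $n_r\ge k_r$ that agrees with $P_r$ and has $h(t_r)\ne c_0$. For $k_r\le i<n_r$ choose $x_i\in[\tau_i]$, with $x_i\in A$ if $\beta_i=1$, which is possible by admissibility. Let $P_{r+1}$ consist of $(\beta_i,x_i)_{i<n_r}$ followed by the entry $\epsilon_r$; it is a partial list of length $k_{r+1}=n_r+1$ that continues $P_r$.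

Let $L$ be the union of the $P_r$. Its flagged rows lie in $A$, and every element of $A$ occurs in some $\epsilon_r$, so $L$ is a list of $A$. The first $n_r$ entries of $L$ are those of $P_{r+1}$, and $x_i{\upharpoonright}n_r=\tau_i$ for all $i<n_r$: by agreement for $i<k_r$ and by choice for $i\ge k_r$. Hence $L[n_r]=t_r$ and $h(L[n_r])\ne c_0$ for all $r$. Since $n_{r+1}\ge k_{r+1}>n_r$, this contradicts \eqref{eq:limit}.
\end{proof}

Once $a_r$ has been entered as a complete row, later stages cannot change it; this is what failed for fragments. The cost is that conditions are now infinite objects, possibly of high complexity, so we cannot search through them. But we need only know \emph{whether} a forcing condition with given flags exists. For $\beta\in\{0,1\}^k$ and $c\in\mathbb N$ let $S(\beta,c)\subseteq(2^{\mathbb N})^k$ be the set of all $(x_i)_{i<k}$ such that $(\beta_i,x_i)_{i<k}$ is a partial list of $A$ that forces $c$.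

\begin{lemma}\label{lem:complexity}
Let $T$ name a closed set $A\subseteq2^{\mathbb N}$ and let $h$ be a total function from fragments to $\mathbb N$. The relation $S(\beta,c)=\emptyset$ is $\Sigma^0_1$ in $\langle T,h,\mathrm{Adm}_A\rangle$, uniformly.
\end{lemma}

\begin{proof}
Let $\beta$ have length $k$. For $n\ge k$ let $C_n$ be the set of $(x_i)_{i<k}$ such that $x_i{\upharpoonright}n\in T$ whenever $\beta_i=1$, and $h(t)=c$ for every admissible $t$ of length $n$ that agrees with $(\beta_i,x_i)_{i<k}$. Then $S(\beta,c)=\bigcap_{n\ge k}C_n$. Membership in $C_n$ depends only on the words $x_i{\upharpoonright}n$, so $C_n$ is clopen, and it is decidable from these words and $\langle T,h,\mathrm{Adm}_A\rangle$, because there are only finitely many fragments of length $n$. By compactness of $(2^{\mathbb N})^k$, the set $S(\beta,c)$ is empty if and only if $C_k\cap\dots\cap C_N=\emptyset$ for some $N\ge k$. For each $N$ this is decided by inspecting the finitely many $k$-tuples of words of length $N$.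
\end{proof}

\begin{proposition}\label{prop:two}
Let $D\subseteq\mathbb N^{\mathbb N}$ and $v:D\to\mathbb N^{\mathbb N}$. Suppose that $\alpha,\Phi$ are computable partial maps such that for all $p\in D$, $\alpha(p)$ names a countable closed set $A\subseteq2^{\mathbb N}$ and $\Phi(\langle p,L\rangle')=v(p)$ for every list $L$ of $A$. Then $v(p)$ is computable from $p''$, uniformly in $p\in D$.
\end{proposition}

\begin{proof}
Fix $p\in D$. We first turn each digit of $v(p)$ into a limit of the form \eqref{eq:limit}, by approximating the jump from fragments. For a fragment $t$ of length $n$ define $a_t\in2^{\mathbb N}$ by $a_t(e)=1$ if and only if the $e$-th machine with oracle $\langle p,\cdot\rangle$ halts on input $e$ within $n$ steps using only $t$. Let $h_j(t)$ be the output of the machine for $\Phi$ with oracle $a_t$ on input $j$ if it halts within $n$ steps, and $0$ otherwise. Because of the step bounds, $(j,t)\mapsto h_j(t)$ is total and uniformly computable from $p$.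

Let $L$ be a list of $A$. If $\langle p,L\rangle'(e)=1$, then the halting computation takes at most $n$ steps and uses only $L[n]$ for large $n$, so $a_{L[n]}(e)=1$ for large $n$. If $\langle p,L\rangle'(e)=0$, then $a_{L[n]}(e)=0$ for all $n$, because a computation that uses only $L[n]$ is the true computation for $L$. The computation of $\Phi(\langle p,L\rangle')(j)$ takes finitely many steps and queries finitely many $e$. For large $n$ the oracle $a_{L[n]}$ answers these queries correctly and the computation fits into $n$ steps. Hence $\lim_nh_j(L[n])=v(p)(j)$ for every list $L$ of $A$.

Let $S_j(\beta,c)$ be the set $S(\beta,c)$ for $h=h_j$. By Lemma~\ref{lem:force}, $c=v(p)(j)$ if and only if $S_j(\beta,c)\ne\emptyset$ for some $\beta$. The tree $\alpha(p)$, the functions $h_j$ and the set $\mathrm{Adm}_A$ are uniformly computable from $p'$. By Lemma~\ref{lem:complexity}, the relation $S_j(\beta,c)=\emptyset$ is $\Sigma^0_1$ in $p'$, hence decidable from $p''$ by (J1). So with oracle $p''$ and input $j$ we search for a pair $(\beta,c)$ with $S_j(\beta,c)\ne\emptyset$ and output $c$. The search terminates, and every pair that it can find has $c=v(p)(j)$.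
\end{proof}

The two jumps have distinct roles: the first decides admissibility, and the second decides whether a closed set that is defined from admissibility is empty.

\section{Proofs of the main results}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:collapse}]
The implications from right to left follow from Lemma~\ref{lem:limlist} and monotonicity of $\star$.

(1) Let $f\le_{\mathrm W}\mathrm{List}\star g$, and unfold this by Lemma~\ref{lem:unfold} into successive calls to $g$ and $\mathrm{List}$ with maps $\kappa_1,\kappa_2,\eta$. Let $D$ be the set of all $\langle p,w\rangle$ such that $p$ names some $x\in\operatorname{dom}f$ and $w$ names a solution of the instance of $g$ named by $\kappa_1(p)$, and put $v(\langle p,w\rangle)=f(x)$. For $\langle p,w\rangle\in D$, the value $\kappa_2(p,w)$ names a countable closed set $A$, and $\eta(p,w,L)$ names a solution of $x$ for every list $L$ of $A$. Since $f$ is single-valued and a point of $\mathbb N^{\mathbb N}$ is its own only name, $\eta(p,w,L)=f(x)$. By Proposition~\ref{prop:one}, $f(x)$ is uniformly computable from $\langle p,w\rangle'$. So $f$ is solved by successive calls to $g$, on $\kappa_1(p)$, and to $J_1$, on $\langle p,w\rangle$.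 Lemmas~\ref{lem:unfold} and~\ref{lem:jump} give $f\le_{\mathrm W}J_1\star g\equiv_{\mathrm W}\lim\star g$.

(2) Let $f\le_{\mathrm W}\mathrm{List}\star(\mathrm{List}\star g)$. Part (1), applied with $\mathrm{List}\star g$ in place of $g$, gives $f\le_{\mathrm W}J_1\star\mathrm{List}\star g$. Unfold this into successive calls to $g$, $\mathrm{List}$ and $J_1$ with maps $\kappa_1,\kappa_2,\kappa_3,\eta$, and define $D$ and $v$ as in (1). For $\langle p,w\rangle\in D$, the value $\kappa_2(p,w)$ names a countable closed set $A$, and for every list $L$ of $A$ we have $\eta(p,w,L,r')=f(x)$, where $r=\kappa_3(p,w,L)$. By (J1) and (J2), all of $p,w,L$ and $r'$ are uniformly computable from $\langle\langle p,w\rangle,L\rangle'$. So Proposition~\ref{prop:two} applies, and $f(x)$ is uniformly computable from $\langle p,w\rangle''$. Thus $f$ is solved by successive calls to $g$ and $J_2$, and $f\le_{\mathrm W}J_2\star g\equiv_{\mathrm W}\lim\star\lim\star g$.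
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:main}(b) and Theorem~\ref{thm:main}]
The problem $\mathrm{UC}$ is single-valued with values in $\mathbb N^{\mathbb N}$. If $\mathrm{UC}\le_{\mathrm W}\mathrm{List}\star\mathrm{List}\star\lim^{\star n}$, then $\mathrm{UC}\le_{\mathrm W}\lim^{\star(n+2)}$ by Theorem~\ref{thm:collapse}(2), contradicting Corollary~\ref{cor:uclim}. This is (b), and the case $n=0$ is $\mathrm{UC}\not\le_{\mathrm W}\mathrm{List}\star\mathrm{List}$. By \eqref{eq:chain} and \eqref{eq:kmp}, $\mathrm{List}\star\mathrm{List}\le_{\mathrm W}\mathrm{List}\star\mathrm{List}\star\mathrm{List}\equiv_{\mathrm W}\mathrm{UC}$, so $\mathrm{List}\star\mathrm{List}<_{\mathrm W}\mathrm{UC}$.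
\end{proof}

In concrete terms, a single-valued problem $f\le_{\mathrm W}\mathrm{List}\star\mathrm{List}$ with values in $\mathbb N^{\mathbb N}$ maps computable instances to points computable from $\emptyset''$, whereas $\mathrm{UC}$ has a computable instance whose solution decides the $\Sigma^0_3$ set $\emptyset'''$.

\begin{proof}[Proof of Corollary~\ref{cor:main}(c)]
One reduction is Proposition~\ref{prop:upper}. For the other, $\mathrm C_{\mathbb N}\le_{\mathrm W}\lim\le_{\mathrm W}\mathrm{List}$ by Lemmas~\ref{lem:jump} and~\ref{lem:limlist}, so $\mathrm C_{\mathbb N}\star\lim\star\mathrm{List}\le_{\mathrm W}\mathrm{List}\star\mathrm{List}\star\mathrm{List}\le_{\mathrm W}\mathrm{UC}$ by \eqref{eq:kmp}. Finally, $\lim\star\mathrm{List}\le_{\mathrm W}\mathrm{List}\star\mathrm{List}$, so $\mathrm{UC}\not\le_{\mathrm W}\lim\star\mathrm{List}$ by Theorem~\ref{thm:main}.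
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:main}(a)]
By Theorem~\ref{thm:collapse} with $g=\mathrm{id}$, the single-valued problems with values in $\mathbb N^{\mathbb N}$ that reduce to $\mathrm{List}$ are exactly those that reduce to $\lim$, and those that reduce to $\mathrm{List}\star\mathrm{List}$ are exactly those that reduce to $\lim\star\lim$. The maps $J_1\equiv_{\mathrm W}\lim$ and $J_2\equiv_{\mathrm W}\lim\star\lim$ are themselves single-valued with values in $\mathbb N^{\mathbb N}$, so they are the strongest such problems. For three factors the strongest one is $\mathrm{UC}$, because it is of the required type and equivalent to $\mathrm{List}\star\mathrm{List}\star\mathrm{List}$.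

If $J_2\le_{\mathrm W}\lim$, then by Lemma~\ref{lem:jump} $p''$ is computable from $p'$, contradicting (J3). So $J_2$ reduces to $\mathrm{List}\star\mathrm{List}$ but not to $\mathrm{List}$, and with \eqref{eq:chain} we get $\mathrm{List}<_{\mathrm W}\mathrm{List}\star\mathrm{List}$. The second strict inequality is Theorem~\ref{thm:main}.
\end{proof}

\section{The role of the hypotheses}\label{sec:hyp}

\subsection*{Single-valuedness and the target space}
Theorem~\ref{thm:collapse} needs the answer to have exactly one name. Regard $\mathrm{List}$ as a multivalued problem $f$ with values in $\mathbb N^{\mathbb N}$, namely the names of lists. Then $f$ reduces to $\mathrm{List}$ and to $\mathrm{List}\star\mathrm{List}$, but to neither $\lim$ nor $\lim\star\lim$, by Remark~\ref{rem:nonuniform}; so both parts fail for $g=\mathrm{id}$. They also fail for single-valued problems with an arbitrary target: let $Y$ be the set of countable closed subsets of $2^{\mathbb N}$, with the lists of a set as its names. The map $A\mapsto A$ from the domain of $\mathrm{List}$ to $Y$ is single-valued and has the same realizers as $\mathrm{List}$.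

\subsection*{Compactness and countability}
Compactness of $2^{\mathbb N}$ enters in (K), which bounds the complexity of admissibility, and in Lemma~\ref{lem:complexity}. It cannot be dropped: the problem of listing countable closed subsets of $\mathbb N^{\mathbb N}$ solves $\mathrm{UC}$ in one application, since in a list of a singleton the first row with flag $1$ is its element, while $\mathrm{UC}\not\le_{\mathrm W}\lim$. Countability of $A$ is used only to have a list of $A$ to append and, in Lemma~\ref{lem:force}, the enumeration $(a_r)_r$.

\subsection*{Why the pattern stops at two}
Theorem~\ref{thm:collapse} has no third part, since $\mathrm{UC}\le_{\mathrm W}\mathrm{List}\star\mathrm{List}\star\mathrm{List}$ but $\mathrm{UC}\not\le_{\mathrm W}\lim^{\star3}$. Proposition~\ref{prop:upper} shows which step breaks. If the answer may use $\langle p,L\rangle''$, then the property that matters can be that a row of $L$ has flag $1$ and infinitely many $1$s. For $A_T$ the set of such rows is $\{e(x)\}$. Suppose that this singleton is the intersection of a sequence of clopen sets computable from an oracle $z$. Then $e(x)$ is computable from $z$: by compactness, for each bit one of the two values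 is excluded at a finite stage. By Lemma~\ref{lem:singleton} and (J3), no fixed $z=\emptyset^{(n)}$ works for all computable $T$. So complete rows still determine the answer, but the good rows no longer admit a description as in Lemma~\ref{lem:complexity}.

\begin{thebibliography}{9}
\bibitem{Pauly}
Arno Pauly, \emph{An update on Weihrauch complexity, and some open questions}, arXiv:2008.11168 (2020).
\end{thebibliography}
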